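\title{Convex sets that are not Tur\'an domains}

\begin{abstract}
The Tur\'an constant $T(U)$ of a bounded origin-symmetric open set $U\subset\mathbb{R}^d$ is the supremum of $\int f$ over continuous positive definite functions $f$ with $f(0)=1$ that vanish outside $U$. If $U$ is convex, then $T(U)\ge 2^{-d}|U|$, and $U$ is called a Tur\'an domain if equality holds. We show that for every $d\ge2$ there are convex sets that are not Tur\'an domains; in the plane, a regular hexagon whose edges are bulged into circular arcs is an example. We also bound the number of corners of a piecewise $C^2$ planar body that attains equality, and we show that the bodies that attain equality form a closed nowhere dense set in the Hausdorff metric. The proof uses duality to produce a positive measure on the zero set of the Fourier transform of the body, translates this measure to infinity, and reads off a contradiction from the corners.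
\end{abstract}

\section{The Tur\'an problem for convex sets}\label{sec:intro}

Let $d\ge1$, let $|E|$ denote the Lebesgue measure of $E\subset\mathbb{R}^d$, and let $\widehat f(\xi)=\int f(x)e^{-ix\cdot\xi}\,dx$. Let $U\subset\mathbb{R}^d$ be a bounded open set with $U=-U$. A function $f$ on $\mathbb{R}^d$ is \emph{admissible for $U$} if it is continuous, integrable and real-valued, $f(0)=1$, $f(x)=0$ for all $x\notin U$, and $\widehat f\ge0$; the last condition says that $f$ is positive definite. The \emph{Tur\'an constant} of $U$ is
\[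
T(U)=\sup\Big\{\int_{\mathbb{R}^d}f\ :\ f\text{ admissible for }U\Big\}.
\]
A continuous integrable function with $\widehat f\ge0$ has an integrable Fourier transform, and Fourier inversion gives $|f|\le f(0)$. Hence $T(U)\le|U|$, and the ratio $T(U)/|U|$ measures how much of this trivial bound survives the positivity constraint. The constant $T(U)$ is monotone in $U$, and $T(rU)=r^dT(U)$. For convex $U$ one obtains the same constant if $f$ is required to have compact support in $U$, since $f(\cdot/r)$ with $r<1$ has this property and integral $r^d\int f$.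

A \emph{symmetric convex body} is a compact convex set $A=-A$ with nonempty interior. We put
\[
U_A=2\operatorname{int}A .
\]
Every nonempty convex bounded symmetric open set $U$ equals $U_A$ for $A=\frac12\overline U$, and $|A|=2^{-d}|U|$. The function
\[
f_A(x)=|A|^{-1}(1_A*1_A)(x)=|A|^{-1}\,|A\cap(x+A)|
\]
is admissible for $U_A$. Indeed, $\widehat 1_A$ is real because $A=-A$, so $\widehat{f_A}=|A|^{-1}\widehat 1_A^{\,2}\ge0$; and if $x\notin U_A=\operatorname{int}A-\operatorname{int}A$, then the interiors of $A$ and $x+A$ are disjoint and $f_A(x)=0$. Since $\int f_A=|A|$,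
\begin{equation}\label{eq:lower}
T(U_A)\ge|A|=2^{-d}|U_A| .
\end{equation}
A set $U$ is a \emph{Tur\'an domain} if $T(U)=2^{-d}|U|$, and we call $A$ a \emph{Tur\'an body} if $U_A$ is a Tur\'an domain, that is, if $T(U_A)=|A|$. The question, which we take from \cite{KLM}, is:

\begin{quote}
\emph{Is there, in some dimension $d$, a convex bounded origin-symmetric open set that is not a Tur\'an domain?}
\end{quote}

There are reasons to guess that there is none. The obvious way to build admissible functions is to take the autocorrelation $f(x)=\int\varphi(y)\varphi(y-x)\,dy$ of a real function $\varphi$ supported in $A$ with $\|\varphi\|_2=1$, and then $\int f=(\int\varphi)^2\le|A|$ by the Cauchy--Schwarz inequality; so $f_A$ is the best of its kind. Intervals, cubes and the regular hexagon are Tur\'an bodies (Example~\ref{ex:lattice}). Open balls centered at the origin are Tur\'an domains as well (we shall not use this fact). Nevertheless the guess is wrong, and it fails for a family of bodies that joins the hexagon to the disk.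

\begin{theorem}\label{thm:hex}
Let $\|\cdot\|_H$ be the norm on $\mathbb{R}^2$ whose unit ball $H$ is the regular hexagon with vertices at the points of the unit circle with angles $0^\circ,60^\circ,\dots,300^\circ$. For every $0<\lambda<\infty$ the convex body
\[
A_\lambda=\{x\in\mathbb{R}^2:\ |x|^2+\lambda\|x\|_H\le1+\lambda\}
\]
is not a Tur\'an body: $U=2\operatorname{int}A_\lambda$ satisfies $T(U)>\frac14|U|$. For $d\ge2$ the set $U\times(-1,1)^{d-2}\subset\mathbb{R}^d$ is convex and is not a Tur\'an domain. For $d=1$ every interval $(-a,a)$ is a Tur\'an domain.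
\end{theorem}

The body $A_\lambda$ is the hexagon with its edges bulged into circular arcs (Figure~\ref{fig:hex}). The value $\lambda=0$ gives the unit disk, and $H\subset A_\lambda\subset(1+\lambda^{-1})H$, so $A_\lambda\to H$ as $\lambda\to\infty$. Both ends of the family are Tur\'an bodies and no member in between is.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.6]
\draw[dotted] (0,0) circle (1);
\draw[dashed] (0:1)--(60:1)--(120:1)--(180:1)--(240:1)--(300:1)--cycle;
\foreach \k in {0,...,5}
  \draw[thick,rotate=60*\k] (1,0) arc[start angle=16.102,end angle=43.898,radius=2.0817];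
\foreach \k in {0,...,5} \fill (60*\k:1) circle (0.018);
\fill (0,0) circle (0.012) node[below]{$0$};
\fill (30:0.866) circle (0.015) node[below left]{$\frac12(v_1+v_2)$};
\node[right] at (0:1.02) {$v_1$};
\node[above right] at (60:1) {$v_2$};
\node[above left] at (120:1) {$v_3=v_2-v_1$};
\end{tikzpicture}
\caption{The body $A_\lambda$ for $\lambda=2$ (solid) lies between the regular hexagon (dashed) and the unit disk (dotted). It keeps the six vertices of the hexagon as corners, but the midpoint of two adjacent corners, such as $\frac12(v_1+v_2)$, is now an interior point.}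
\label{fig:hex}
\end{figure}

Theorem~\ref{thm:hex} answers the question: such sets exist in every dimension $d\ge2$ and not in dimension $1$. Two further results show that the example is not an accident. We say that a planar symmetric convex body $A$ is a \emph{body with corners $\pm v_1,\dots,\pm v_m$} ($m\ge1$, $2m$ distinct points) if $\partial A$ consists of finitely many closed regular $C^2$ arcs that meet at these points with exterior angles in $(0,\pi)$. Here a regular $C^2$ arc is parametrized by a $C^2$ map with nonvanishing derivative on a compact interval, and the exterior angle is the angle by which the tangent jumps when $\partial A$ is traversed counterclockwise.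

\begin{theorem}\label{thm:corners}
Let $A\subset\mathbb{R}^2$ be a body with corners $\pm v_1,\dots,\pm v_m$ such that $\frac12(v_i\pm v_j)\in\operatorname{int}A$ for $i\ne j$ (this holds, for example, if $A$ is strictly convex). If $A$ is a Tur\'an body, then $m\le2$; and if $m=2$, then $v_1\pm v_2\notin\operatorname{int}A$.
\end{theorem}

The condition on the midpoints cannot be dropped, because the hexagon $H$ is a Tur\'an body with $m=3$.

\begin{theorem}\label{thm:dense}
For every $d\ge2$, in the space of symmetric convex bodies in $\mathbb{R}^d$ with the Hausdorff metric, the Tur\'an bodies form a closed nowhere dense set.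
\end{theorem}

All three proofs are by contradiction and do not exhibit a function that beats $f_A$. Section~\ref{sec:model} introduces the dual object and runs the method on the interval and the square. Sections~\ref{sec:dual} and~\ref{sec:infinity} contain its two general steps, which work in every dimension. Section~\ref{sec:planar} computes the Fourier asymptotics of planar bodies with corners, and Sections~\ref{sec:hex}, \ref{sec:corners} and~\ref{sec:dense} prove the three theorems.

\medskip
\noindent\emph{Notation.} $B(x,r)$ is the open ball. We fix a real even function $\beta\in C_c^\infty(\mathbb{R}^d)$ with $\beta\ge0$, $\int\beta=1$ and support in $B(0,1)$, and for $\tau>0$ we put $\beta_\tau(x)=\tau^{-d}\beta(x/\tau)$ and $b_\tau=\beta_\tau*\beta_\tau$. Then $b_\tau$ is supported in $B(0,2\tau)$, and $\widehat{b_\tau}(\xi)=\widehat\beta(\tau\xi)^2\ge0$ is a Schwartz function equal to $1$ at $\xi=0$. Recall that $h(x)e^{ix\cdot\eta}$ has Fourier transform $\widehat h(\xi-\eta)$ and $h(x-y)$ has Fourier transform $e^{-iy\cdot\xi}\widehat h(\xi)$. When $A$ is fixed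 we write $U=U_A$.

\section{Dual measures: the interval and the square}\label{sec:model}

The definition of $T(U)$ is a linear program, and an upper bound for it is certified by a dual object.

\begin{definition}
A \emph{dual measure} for $A$ is a positive Radon measure $\rho$ on $\mathbb{R}^d$ such that for every complex-valued $h\in C_c^\infty(U)$ the function $\widehat h$ is $\rho$-integrable and
\begin{equation}\label{eq:dual}
\int\widehat h\,d\rho=|A|\,h(0)-\widehat h(0).
\end{equation}
\end{definition}

In the language of distributions, \eqref{eq:dual} says that the Fourier transform of $\delta_0+\rho$ coincides with $|A|\delta_0$ inside $U$; outside $U$ it is unconstrained.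

\begin{lemma}\label{lem:weak}
If $A$ has a dual measure, then $A$ is a Tur\'an body.
\end{lemma}

\begin{proof}
Let $f$ be admissible, let $r<1$, and put $h=f(\cdot/r)*b_\tau$. For small $\tau$ we have $h\in C_c^\infty(U)$ and $\widehat h\ge0$, so \eqref{eq:dual} gives $r^d\int f=\widehat h(0)\le|A|h(0)$. Letting $\tau\to0$, so that $h(0)\to1$, and then $r\to1$, we get $\int f\le|A|$. Now use \eqref{eq:lower}.
\end{proof}

For a lattice $\Lambda\subset\mathbb{R}^d$ let $\Lambda^*=\{\xi:\ \xi\cdot x\in2\pi\mathbb{Z}\text{ for all }x\in\Lambda\}$. The Poisson summation formula states that for $h\in C_c^\infty(\mathbb{R}^d)$ and $\xi_0\in\mathbb{R}^d$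
\begin{equation}\label{eq:poisson}
\sum_{\xi\in\Lambda^*}\widehat h(\xi_0+\xi)=\operatorname{covol}(\Lambda)\sum_{x\in\Lambda}h(x)e^{-ix\cdot\xi_0}.
\end{equation}

\begin{example}\label{ex:lattice}
Suppose that $\Lambda\cap U=\{0\}$ and $\operatorname{covol}(\Lambda)=|A|$. By \eqref{eq:poisson} with $\xi_0=0$, the counting measure on $\Lambda^*\setminus\{0\}$ is a dual measure, so $A$ is a Tur\'an body. This applies to $A=[-\frac a2,\frac a2]^d$ with $\Lambda=a\mathbb{Z}^d$. It also applies to the hexagon $H$. Let $w_k$ be the unit vector with angle $30^\circ+60^\circ k$, so that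
\begin{equation}\label{eq:hexnorm}
\|x\|_H=\tfrac{2}{\sqrt3}\max_k\,x\cdot w_k ,
\end{equation}
and let $\Lambda$ be generated by $\sqrt3\,w_0$ and $\sqrt3\,w_1$. Its covolume is $3\sin60^\circ=|H|$. The vector $x=\sqrt3(pw_0+qw_1)$ has $|x|^2=3(p^2+pq+q^2)$. If $p^2+pq+q^2=1$, then $x=\sqrt3\,w_k$ for some $k$ and $\|x\|_H=2$; if $p^2+pq+q^2\ge2$, then $\|x\|_H\ge|x|\ge\sqrt6>2$. In both cases $x\notin U_H$.
\end{example}

To show that a body is \emph{not} Tur\'an we need the converse of Lemma~\ref{lem:weak}, and then an obstruction to the existence of $\rho$. The first constraint on $\rho$ comes from the extremal function: formally, \eqref{eq:dual} with $h=1_A*1_A$ reads $\int\widehat 1_A^{\,2}\,d\rho=|A|\cdot|A|-|A|^2=0$, so $\rho$ lives on the zero set of $\widehat 1_A$. This zero set is hard to describe at bounded frequencies, but far from the origin it is governed by the singularities of $\partial A$. We therefore translate $\rho$ to infinity. Two examples show what happens.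

\begin{example}[the interval]\label{ex:interval}
Let $A=[-1,1]$, $U=(-2,2)$. Then $\widehat 1_A(\eta)=2\sin\eta/\eta$, and $\rho$ is the counting measure on $\pi\mathbb{Z}\setminus\{0\}$. Translate by $R_k=2\pi k$. The measures $\rho(\cdot+R_k)$ converge to the counting measure $\mu$ on all of $\pi\mathbb{Z}$: the hole at the origin has moved away, and $\int\widehat h\,d\mu=|A|h(0)$ for $h\in C_c^\infty(U)$, without the term $-\widehat h(0)$. At the same time $R_k\widehat 1_A(R_k+\xi)\to2\sin\xi$, a single wave produced by the pair of endpoints $\pm1$, and $\mu$ lives on its zeros.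
\end{example}

\begin{example}[the square]\label{ex:square}
Let $A=[-1,1]^2$, $U=(-2,2)^2$, with corners $\pm v_1,\pm v_2$, where $v_1=(1,1)$ and $v_2=(1,-1)$. Here
\[
\widehat 1_A(\eta)=\frac{4\sin\eta_1\sin\eta_2}{\eta_1\eta_2}=\frac{2}{\eta_1\eta_2}\big(\cos(v_2\cdot\eta)-\cos(v_1\cdot\eta)\big),
\]
one cosine for each pair of opposite corners, and $\rho$ is the counting measure on $\pi\mathbb{Z}^2\setminus\{0\}$. Translate by $(2\pi k,2\pi k)=R_k\theta$ with $\theta=(1,1)/\sqrt2$. The limit $\mu$ is the counting measure on $\pi\mathbb{Z}^2$, and $R_k^2\,\widehat 1_A(R_k\theta+\xi)\to p(\xi)=4\cos(v_2\cdot\xi)-4\cos(v_1\cdot\xi)$. On $\operatorname{supp}\mu$ the sum $p$ vanishes, but its two terms do not: both cosines equal the same value $\pm1$, and they cancel.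

The identity $\int\widehat h\,d\mu=|A|h(0)$ tells us when such a cancellation is possible. Write $\langle\phi\rangle=\int\phi\,\widehat{b_\tau}\,d\mu$ with $\tau$ small. For $y\in U\setminus\{0\}$ the choice $h=b_\tau(\cdot-y)$ gives $\langle e^{-iy\cdot\xi}\rangle=0$. Now
\[
0=\tfrac1{16}\langle p^2\rangle=\langle\cos^2(v_1\cdot\xi)\rangle+\langle\cos^2(v_2\cdot\xi)\rangle-\langle\cos((v_1+v_2)\cdot\xi)\rangle-\langle\cos((v_1-v_2)\cdot\xi)\rangle .
\]
If $v_1\pm v_2$ were points of $U$, the last two terms would vanish, and each cosine would have to vanish on $\operatorname{supp}\mu$ by itself. For the square, $v_1+v_2=(2,0)$ and $v_1-v_2=(0,2)$ lie on $\partial U$, and this is the loophole that allows the cancellation.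
\end{example}

Bulging the edges closes the loophole: the corners stay, and the points $v_i\pm v_j$ move into $U$. Then $\mu$ must live on the common zeros of the cosines. Two cosines $\cos(v_1\cdot\xi)$, $\cos(v_2\cdot\xi)$ have many common zeros, but if there is a third corner $v_3=v_2-v_1$, then $v_1\cdot\xi,\,v_2\cdot\xi\in\frac\pi2+\pi\mathbb{Z}$ forces $v_3\cdot\xi\in\pi\mathbb{Z}$, where $\cos(v_3\cdot\xi)=\pm1$. This is why Theorem~\ref{thm:hex} uses a hexagon.

\section{A Tur\'an body has a dual measure}\label{sec:dual}

\begin{proposition}\label{prop:dual}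
If $A$ is a Tur\'an body, then it has an even dual measure $\rho$ such that
\begin{enumerate}
\item[(a)] $\sup_y\rho(B(y,1))<\infty$;
\item[(b)] $\widehat 1_A=0$ on $\operatorname{supp}\rho$.
\end{enumerate}
\end{proposition}

The right side of \eqref{eq:dual} is a linear functional of $\widehat h$, and the Tur\'an property says that it is positive. We want to represent it by a measure. We use the \emph{M.~Riesz extension theorem}: let $V\subset W$ be real vector spaces of real functions on a set, such that every $w\in W$ satisfies $w\le v$ for some $v\in V$; then every linear functional on $V$ that is nonnegative on nonnegative functions extends to a linear functional on $W$ with the same property. The extension defines a measure through its values on compactly supported functions. The difficulty is that the functions $\widehat h$ are not compactly supported, so the functional could differ from the measure by a part that only sees the behavior at infinity. To exclude this we admit nonsmooth test functions, so that $V$ contains a positive function that decays more slowly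 than every Schwartz function.

\begin{proof}
\emph{The functional.} Let $E$ be the space of real even continuous functions $h$ with compact support in $U$ and $\widehat h\in L^1$, let $V=\{\widehat h:h\in E\}$, and put $L(\widehat h)=|A|h(0)-\widehat h(0)$. Let $h\in E$ with $\widehat h\ge0$. Then $h(0)=(2\pi)^{-d}\int\widehat h\ge0$. If $h(0)=0$, then $\widehat h\equiv0$ and $L(\widehat h)=0$. Otherwise $h/h(0)$ is admissible, so $\widehat h(0)\le T(U)h(0)=|A|h(0)$. Thus $L\ge0$ on nonnegative functions. This is the only place where the Tur\'an property is used.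

\emph{A slowly decaying majorant.} Fix $\tau_0$ with $\overline{B(0,2\tau_0)}\subset U$, write $b=b_{\tau_0}$, and choose $c_0,r_0>0$ with $\widehat b\ge c_0$ on $B(0,r_0)$. Put $h_1(x)=e^{-|x|}b(x)$. The Fourier transform of $e^{-|x|}$ is the Poisson kernel $P(\xi)=C_d(1+|\xi|^2)^{-(d+1)/2}$, $C_d>0$, which is integrable. Hence $\widehat h_1=(2\pi)^{-d}P*\widehat b\in L^1$, so $h_1\in E$, and
\begin{equation}\label{eq:h1}
\widehat h_1(\xi)\ge(2\pi)^{-d}c_0\int_{B(0,r_0)}P(\xi-\eta)\,d\eta\ge c\,(1+|\xi|)^{-d-1}
\end{equation}
with $c>0$.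

\emph{The measure.} Let $C_c^{\mathrm{ev}}$ be the space of real even continuous functions with compact support in $\mathbb{R}^d$, and let $W=V+C_c^{\mathrm{ev}}$. If $w=\widehat h+F\in W$, then $F\le C\widehat h_1$ for some $C$ by \eqref{eq:h1}, so $w\le\widehat h+C\widehat h_1\in V$. Extend $L$ to a positive functional on $W$. The functional $F\mapsto L\big(\frac12(F+F(-\cdot))\big)$ on $C_c(\mathbb{R}^d)$ is positive, so by the Riesz representation theorem it is integration against a positive Radon measure $\rho$. This measure is even, and $L(F)=\int F\,d\rho$ for $F\in C_c^{\mathrm{ev}}$.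

\emph{No mass at infinity.} Let $\chi_n\in C_c^{\mathrm{ev}}$ with $0\le\chi_n\le1$, $\chi_n=1$ on $B(0,n)$ and $\chi_n\uparrow1$. From $\chi_n\widehat h_1\le\widehat h_1$ we get $\int\chi_n\widehat h_1\,d\rho\le L(\widehat h_1)$, so $\int\widehat h_1\,d\rho<\infty$. By \eqref{eq:h1} every Schwartz function is bounded by a multiple of $\widehat h_1$ and is therefore $\rho$-integrable. Let $h\in C_c^\infty(U)$ be real and even. Since $\widehat h$ is Schwartz, \eqref{eq:h1} gives $|(1-\chi_n)\widehat h|\le\varepsilon_n\widehat h_1$ with $\varepsilon_n\to0$. The function $(1-\chi_n)\widehat h$ lies in $W$, so positivity of $L$ yields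
\[
\Big|L(\widehat h)-\int\chi_n\widehat h\,d\rho\Big|\le\varepsilon_nL(\widehat h_1)\to0,
\]
and $L(\widehat h)=\int\widehat h\,d\rho$ by dominated convergence. This is \eqref{eq:dual} for real even $h$, and by linearity for complex even $h$. For odd $h$ both sides of \eqref{eq:dual} vanish, because $\widehat h$ is odd and $\rho$ is even. Since $U=-U$, every $h\in C_c^\infty(U)$ is a sum of an even and an odd function in $C_c^\infty(U)$.

(a) Apply \eqref{eq:dual} to $b(x)e^{ix\cdot y}$:
\[
c_0\,\rho(B(y,r_0))\le\int\widehat b(\eta-y)\,d\rho(\eta)=|A|b(0)-\widehat b(-y)\le|A|b(0).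
\]
A unit ball is covered by a number of balls of radius $r_0$ that does not depend on its center.

(b) The function $1_A*1_A$ is not an allowed test function, so we shrink and smooth it. For $r<1$ let $h=1_{rA}*1_{rA}*b_\tau$, where $\tau=\tau(r)\le1-r$ is so small that $h\in C_c^\infty(U)$. Then $\widehat h=\widehat 1_{rA}^{\,2}\,\widehat{b_\tau}\ge0$, $\widehat h(0)=r^{2d}|A|^2$, and $h(0)=\|1_{rA}*\beta_\tau\|_2^2\le\|1_{rA}\|_2^2=r^d|A|$. By \eqref{eq:dual}, $\int\widehat h\,d\rho\le(r^d-r^{2d})|A|^2\to0$ as $r\to1$. Since $\widehat h\to\widehat 1_A^{\,2}$ pointwise, Fatou's lemma gives $\int\widehat 1_A^{\,2}\,d\rho=0$, and the continuous function $\widehat 1_A$ vanishes on $\operatorname{supp}\rho$.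
\end{proof}

\section{The limit measure at infinity}\label{sec:infinity}

We now carry out the translation argument of Section~\ref{sec:model} for any body whose Fourier transform is asymptotically a sum of cosines in some direction.

\begin{proposition}\label{prop:limit}
Let $A\subset\mathbb{R}^d$ be a Tur\'an body. Let $\theta$ be a unit vector, let $v_1,\dots,v_m$ $(m\ge1)$ be vectors such that $\pm v_1,\dots,\pm v_m$ are distinct and $v_i\pm v_j\in U$ for $i\ne j$, and let $c_1,\dots,c_m$ be nonzero complex numbers such that
\begin{equation}\label{eq:asym}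
R^{d}\,\widehat 1_A(R\theta+\xi)-\sum_{j=1}^m2\operatorname{Re}\big(c_je^{-iv_j\cdot(R\theta+\xi)}\big)\longrightarrow0\qquad(R\to\infty)
\end{equation}
locally uniformly in $\xi$. Let $R_k\to\infty$ be such that $v_j\cdot R_k\theta\to\varphi_j$ modulo $2\pi$ for all $j$, and put $\psi_j=\varphi_j-\arg c_j$. Then there is a positive measure $\mu\ne0$ with $\sup_y\mu(B(y,1))<\infty$ such that
\begin{gather}
\int\widehat h\,d\mu=|A|\,h(0)\quad\text{for all }h\in C_c^\infty(U),\label{eq:limit}\\
\operatorname{supp}\mu\subset\{\xi:\ \cos(v_j\cdot\xi+\psi_j)=0\ \text{ for }j=1,\dots,m\}.\label{eq:zeros}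
\end{gather}
\end{proposition}

Sequences $R_k$ as in the statement exist because the torus $(\mathbb{R}/2\pi\mathbb{Z})^m$ is compact.

\begin{proof}
\emph{The limit.} Let $\rho$ be as in Proposition~\ref{prop:dual} and put $\rho_k(E)=\rho(E+R_k\theta)$. By (a), $M_0=\sup_{k,y}\rho_k(B(y,1))<\infty$. A sequence of positive Radon measures that is bounded on each compact set has a vaguely convergent subsequence, that is, one along which $\int\phi\,d\rho_k\to\int\phi\,d\mu$ for all $\phi\in C_c(\mathbb{R}^d)$, with $\mu$ a positive Radon measure. We pass to such a subsequence. For open sets $\mu(O)\le\liminf\rho_k(O)$, so $\mu(B(y,1))\le M_0$ for all $y$.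

The danger is that $\mu=0$, and it is the dual identity that prevents this. For $h\in C_c^\infty(U)$, \eqref{eq:dual} applied to $h(x)e^{iR_k\theta\cdot x}$ gives
\[
\int\widehat h\,d\rho_k=|A|h(0)-\widehat h(-R_k\theta)\longrightarrow|A|h(0).
\]
Cover $\mathbb{R}^d$ by the cubes of a fine grid, each contained in a unit ball. Since $\widehat h$ is Schwartz, the suprema of $|\widehat h|$ over these cubes form a convergent series, and $M_0$ times a tail of this series bounds $\int_{|\xi|>n}|\widehat h|\,d\nu$ for $\nu=\mu$ and for all $\nu=\rho_k$. These tails tend to $0$ as $n\to\infty$, uniformly in $k$, so vague convergence gives $\int\widehat h\,d\rho_k\to\int\widehat h\,d\mu$. This proves \eqref{eq:limit}, and $\mu\ne0$ follows by taking $h(0)\ne0$.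

\emph{The sum of the cosines vanishes on $\operatorname{supp}\mu$.} Since
\[
2\operatorname{Re}\big(c_je^{-iv_j\cdot(R\theta+\xi)}\big)=2|c_j|\cos(v_j\cdot\xi+v_j\cdot R\theta-\arg c_j),
\]
hypothesis \eqref{eq:asym} shows that $R_k^d\,\widehat 1_A(R_k\theta+\xi)\to p(\xi)$ locally uniformly, where
\[
p(\xi)=\sum_{j=1}^m2|c_j|\cos(v_j\cdot\xi+\psi_j).
\]
By Proposition~\ref{prop:dual}(b), $\widehat 1_A(R_k\theta+\xi)=0$ for $\xi\in\operatorname{supp}\rho_k$. Hence for each compact $K$ the supremum of $|p|$ over $K\cap\operatorname{supp}\rho_k$ tends to $0$, while $\rho_k(K)$ stays bounded. So $\int|p|\phi\,d\mu=\lim\int|p|\phi\,d\rho_k=0$ for $0\le\phi\in C_c(\mathbb{R}^d)$, and $p=0$ on $\operatorname{supp}\mu$.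

\emph{Each cosine vanishes.} The points $y=\pm(v_i\pm v_j)$, $i\ne j$, are nonzero and lie in $U$. For small $\tau$ each of them satisfies $b_\tau(\cdot-y)\in C_c^\infty(U)$ and $b_\tau(-y)=0$, so \eqref{eq:limit} gives $\int e^{-iy\cdot\xi}\,\widehat{b_\tau}\,d\mu=0$. For $i\ne j$ the product $\cos(v_i\cdot\xi+\psi_i)\cos(v_j\cdot\xi+\psi_j)$ is a linear combination of four such exponentials. Hence the cross terms in $p^2$ integrate to zero, and
\[
0=\int p^2\,\widehat{b_\tau}\,d\mu=\sum_{j=1}^m4|c_j|^2\int\cos^2(v_j\cdot\xi+\psi_j)\,\widehat{b_\tau}\,d\mu .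
\]
All terms are nonnegative and $c_j\ne0$, so each cosine vanishes on $\operatorname{supp}\mu\cap\{\widehat{b_\tau}>0\}$. Since $\widehat{b_\tau}(\xi)=\widehat\beta(\tau\xi)^2$ and $\widehat\beta(0)=1$, the set $\{\widehat{b_\tau}>0\}$ contains any given ball when $\tau$ is small. This proves \eqref{eq:zeros}.
\end{proof}

The support of $\mu$ is not only nonempty. Identity \eqref{eq:limit} says that the Fourier transform of $\mu$ has an atom at $0$ and vanishes on $U\setminus\{0\}$, so it cannot repeat itself under a shift by a point of $U$.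

\begin{lemma}[shift principle]\label{lem:shift}
Let $\mu$ satisfy \eqref{eq:limit} and let $y\in U\setminus\{0\}$. Then $e^{-iy\cdot\xi}$ is not constant on $\operatorname{supp}\mu$.
\end{lemma}

\begin{proof}
Suppose that $e^{-iy\cdot\xi}=\omega$ on $\operatorname{supp}\mu$, where $|\omega|=1$. For small $\tau$ both $b_\tau$ and $b_\tau(\cdot-y)$ lie in $C_c^\infty(U)$ and $b_\tau(-y)=0$. By \eqref{eq:limit},
\[
0=|A|b_\tau(-y)=\int e^{-iy\cdot\xi}\,\widehat{b_\tau}\,d\mu=\omega\int\widehat{b_\tau}\,d\mu=\omega|A|b_\tau(0)\ne0 .\qedhere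
\]
\end{proof}

\section{Fourier asymptotics of a planar body with corners}\label{sec:planar}

The \emph{normal cone} of $A$ at $x\in\partial A$ is the set of vectors $\nu$ with $\nu\cdot(z-x)\le0$ for all $z\in A$, that is, those for which $x$ maximizes $z\mapsto\nu\cdot z$ on $A$. To verify \eqref{eq:asym} we write $\widehat 1_A$ as a boundary integral and integrate by parts along the arcs. This is possible only if the phase $x\cdot\theta$ has no stationary point on an arc, that is, if $\theta$ is nowhere normal to an arc. Some boundary point always maximizes $x\cdot\theta$, so we choose $\theta$ such that this point is a corner.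

\begin{lemma}\label{lem:planar}
Let $A\subset\mathbb{R}^2$ be a body with corners $\pm v_1,\dots,\pm v_m$. The normal cone at $v_1$ has nonempty interior, and for every unit vector $\theta$ in this interior, \eqref{eq:asym} holds with real nonzero $c_j$.
\end{lemma}

\begin{proof}
Parametrize $\partial A$ counterclockwise by arclength, $\sigma\mapsto\gamma(\sigma)$, with tangent $\mathbf t=\gamma'$ and outer normal $\mathbf n=-J\mathbf t$, where $J$ is the rotation by $90^\circ$. On each closed arc $\mathbf t'=kJ\mathbf t=-k\mathbf n$ and $\mathbf n'=k\mathbf t$ with a continuous curvature $k$. At a corner, the subscripts $-$ and $+$ refer to the arc arriving at it and the arc leaving it.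

At an interior point of an arc the normal cone is spanned by $\mathbf n$. The inequality $\mathbf n(x)\cdot(z-x)\le0$ passes to the limit as $x$ tends to a corner, so the one-sided normals $\mathbf n_\pm$ belong to the normal cone there. They make an angle in $(0,\pi)$, so this convex cone has nonempty interior.

\emph{No stationary points.} We claim that $\theta\cdot\mathbf t\ne0$ on every closed arc. If $z\in A$, $z\ne v_1$, then $\theta+\epsilon(z-v_1)$ is in the normal cone at $v_1$ for small $\epsilon>0$, so $\theta\cdot(z-v_1)\le-\epsilon|z-v_1|^2<0$. Thus $v_1$ is the only maximizer of $z\cdot\theta$ on $A$ and, by symmetry, $-v_1$ is the only minimizer. If $\theta\cdot\mathbf t=0$ at a point $x$ of a closed arc, then $\mathbf n=\pm\theta$ lies in the normal cone at $x$, so $x=\pm v_1$. Every $\nu$ in the normal cone at $v_1$ satisfies $\nu\cdot\mathbf t_+\le0$ and $\nu\cdot\mathbf t_-\ge0$, since $\mathbf t_+$ and $-\mathbf t_-$ are limits of directions of chords from $v_1$. Taking $\nu=\theta+\epsilon\mathbf t_+$ and $\nu=\theta-\epsilon\mathbf t_-$ gives $\theta\cdot\mathbf t_+<0<\theta\cdot\mathbf t_-$.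 The point $-v_1$ is handled by symmetry. By compactness, $|\theta\cdot\mathbf t|\ge c>0$ on all closed arcs.

\emph{Integration by parts.} Let $\eta=R\theta+\xi$ with $|\xi|\le M$ and $R$ so large that $|\eta\cdot\mathbf t|\ge cR/2$. Since $\operatorname{div}(\eta e^{-ix\cdot\eta})=-i|\eta|^2e^{-ix\cdot\eta}$, the divergence theorem gives
\[
|\eta|^2\,\widehat 1_A(\eta)=i\oint(\eta\cdot\mathbf n)\,e^{-i\gamma\cdot\eta}\,d\sigma .
\]
On each arc put $q_\eta=(\eta\cdot\mathbf n)/(\eta\cdot\mathbf t)$. Then $(\eta\cdot\mathbf n)e^{-i\gamma\cdot\eta}=iq_\eta\frac{d}{d\sigma}e^{-i\gamma\cdot\eta}$ and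
\[
q_\eta'=\frac{k(\eta\cdot\mathbf t)^2+k(\eta\cdot\mathbf n)^2}{(\eta\cdot\mathbf t)^2}=\frac{k|\eta|^2}{(\eta\cdot\mathbf t)^2},
\]
so that
\[
i\int_{\mathrm{arc}}(\eta\cdot\mathbf n)e^{-i\gamma\cdot\eta}\,d\sigma=-\Big[q_\eta e^{-i\gamma\cdot\eta}\Big]_{\mathrm{start}}^{\mathrm{end}}+\int_{\mathrm{arc}}q_\eta'\,e^{-i\gamma\cdot\eta}\,d\sigma .
\]

\emph{The remainder.} As $R\to\infty$, $\eta/|\eta|\to\theta$, so $q_\eta'\to g=k/(\theta\cdot\mathbf t)^2$ uniformly on the arc and in $|\xi|\le M$. The function $g$ is only continuous, so we do not integrate by parts again. Instead, substitute $u=\gamma(\sigma)\cdot\theta$, which is a $C^1$ diffeomorphism of the arc onto an interval $I$: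
\[
\int_{\mathrm{arc}}g\,e^{-i\gamma\cdot\eta}\,d\sigma=\int_Ie^{-iRu}G_\xi(u)\,du,\qquad G_\xi=\frac{g\,e^{-i\gamma\cdot\xi}}{|\theta\cdot\mathbf t|}.
\]
The set $\{G_\xi:|\xi|\le M\}$ is compact in $L^1(I)$, as a continuous image of a closed ball. The functionals $G\mapsto\int e^{-iRu}G\,du$ have norm $1$ and tend to $0$ pointwise by the Riemann--Lebesgue lemma, hence uniformly on compact sets. So the remainder is $o(1)$ uniformly in $|\xi|\le M$.

\emph{The constants.} Summing over the arcs,
\[
|\eta|^2\,\widehat 1_A(\eta)=\sum_{v\ \mathrm{corner}}\big(q_{\eta,+}(v)-q_{\eta,-}(v)\big)e^{-iv\cdot\eta}+o(1).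
\]
Let $\mathbf t_\pm$ have angle $\alpha_\pm$ at $v$ and let $\theta$ have angle $\vartheta$. Then $\mathbf n_\pm$ has angle $\alpha_\pm-\frac\pi2$, so $q_{\eta,\pm}(v)\to\tan(\alpha_\pm-\vartheta)$ uniformly in $|\xi|\le M$, and the coefficient of $e^{-iv\cdot\eta}$ tends to
\[
c_v=\tan(\alpha_+-\vartheta)-\tan(\alpha_--\vartheta)=\frac{\sin(\alpha_+-\alpha_-)}{\cos(\alpha_+-\vartheta)\cos(\alpha_--\vartheta)} .
\]
This is nonzero because the exterior angle $\alpha_+-\alpha_-$ lies in $(0,\pi)$. The rotation by $\pi$ maps $A$ to itself and adds $\pi$ to $\alpha_\pm$, so $c_{-v}=c_v$. Since $R^2/|\eta|^2\to1$, \eqref{eq:asym} follows with $c_j=c_{v_j}$.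
\end{proof}

Because the constants are real, the phases in \eqref{eq:zeros} can be removed.

\begin{corollary}\label{cor:planar}
Let $A\subset\mathbb{R}^2$ be a Tur\'an body with corners $\pm v_1,\dots,\pm v_m$ such that $\frac12(v_i\pm v_j)\in\operatorname{int}A$ for $i\ne j$. Then there is a positive measure $\mu\ne0$ that satisfies \eqref{eq:limit} and is supported in
\[
S=\{\xi\in\mathbb{R}^2:\ v_j\cdot\xi\in\tfrac\pi2+\pi\mathbb{Z}\ \text{ for }j=1,\dots,m\}.
\]
\end{corollary}

\begin{proof}
Take $\theta$ as in Lemma~\ref{lem:planar}. Choose $R_k'\to\infty$ along which all $v_j\cdot R_k'\theta$ converge modulo $2\pi$, thin the sequence so that $R_k=R_{k+1}'-R_k'\to\infty$, and note that $v_j\cdot R_k\theta\to0$ modulo $2\pi$. In Proposition~\ref{prop:limit} we then have $\varphi_j=0$ and $\psi_j\in\pi\mathbb{Z}$, so the set in \eqref{eq:zeros} is $S$.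
\end{proof}

\section{The bulged hexagon}\label{sec:hex}

We record a fact on sublevel sets that is used here and in Section~\ref{sec:dense}.

\begin{lemma}\label{lem:sublevel}
Let $F:\mathbb{R}^d\to\mathbb{R}$ be even and strictly convex, with $F(x)\to\infty$ as $|x|\to\infty$ and $F(0)<c$. Then $A=\{F\le c\}$ is a symmetric convex body with $\operatorname{int}A=\{F<c\}$ and $\partial A=\{F=c\}$, and the midpoint of two distinct points of $A$ lies in $\operatorname{int}A$.
\end{lemma}

\begin{proof}
A finite convex function is continuous, so $A$ is compact, convex and symmetric, and the open set $\{F<c\}\ni0$ lies in $\operatorname{int}A$. If $F(x)=c$ and $t>1$, then $c=F(x)\le t^{-1}F(tx)+(1-t^{-1})F(0)$ forces $F(tx)>c$, so $x\notin\operatorname{int}A$. Strict convexity gives $F<c$ at the midpoint of two distinct points of $A$.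
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:hex}]
\emph{The plane.} The function $F(x)=|x|^2+\lambda\|x\|_H$ satisfies the hypotheses of Lemma~\ref{lem:sublevel} with $c=1+\lambda$. Let $v_1=(1,0)$, $v_2=(\frac12,\frac{\sqrt3}2)$ and $v_3=v_2-v_1=(-\frac12,\frac{\sqrt3}{2})$. The six vertices $\pm v_j$ of $H$ satisfy $F=1+\lambda$. In the closed sector of opening $60^\circ$ with axis $w_k$ the maximum in \eqref{eq:hexnorm} is attained at $w_k$, so there $\partial A_\lambda$ is given by
\[
|x|^2+\tfrac{2\lambda}{\sqrt3}\,x\cdot w_k=1+\lambda .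
\]
This is a circle with center $-\frac{\lambda}{\sqrt3}w_k$ and radius $(1+\lambda+\lambda^2/3)^{1/2}$. It encloses the origin, so it meets the sector in one arc, which joins two consecutive vertices. At $v_1$ the outer normals of the two adjacent arcs are the gradients $2v_1+\frac{2\lambda}{\sqrt3}w_5$ and $2v_1+\frac{2\lambda}{\sqrt3}w_0$, which equal $(2+\lambda,-\frac{\lambda}{\sqrt3})$ and $(2+\lambda,\frac{\lambda}{\sqrt3})$. The exterior angle is $2\arctan\frac{\lambda}{\sqrt3(2+\lambda)}$, which lies in $(0,\pi)$ because $\lambda>0$. By the sixfold rotational symmetry the same holds at all vertices, so $A_\lambda$ is a body with corners $\pm v_1,\pm v_2,\pm v_3$. By Lemma~\ref{lem:sublevel}, $\frac12(v_i\pm v_j)\in\operatorname{int}A_\lambda$ for $i\ne j$.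

If $A_\lambda$ were a Tur\'an body, Corollary~\ref{cor:planar} would give a point $\xi$ with $v_j\cdot\xi\in\frac\pi2+\pi\mathbb{Z}$ for $j=1,2,3$. But then $v_3\cdot\xi=v_2\cdot\xi-v_1\cdot\xi\in\pi\mathbb{Z}$, a contradiction. So $T(U)\ne|A_\lambda|$, and \eqref{eq:lower} gives $T(U)>|A_\lambda|=\frac14|U|$.

\emph{Dimension $d\ge2$.} Choose $f$ admissible for $U$ with $\int f>\frac14|U|$. The function $(1-|t|)^+=1_{[-1/2,1/2]}*1_{[-1/2,1/2]}(t)$ is admissible for $(-1,1)$ and has integral $1$. Hence $f(x)\prod_{i=1}^{d-2}(1-|y_i|)^+$, whose Fourier transform is the product of the transforms of its factors, is admissible for the convex set $U\times(-1,1)^{d-2}$, and its integral is $\int f>\frac14|U|=2^{-d}|U\times(-1,1)^{d-2}|$.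

\emph{Dimension $d=1$.} The interval $(-a,a)$ is $U_A$ for $A=[-\frac a2,\frac a2]$, which is a Tur\'an body by Example~\ref{ex:lattice}.
\end{proof}

The two ends of the family escape the argument for different reasons. For the disk there are no corners. For the hexagon the midpoints $\frac12(v_1+v_2)$, $\frac12(v_2+v_3)$, $\frac12(v_1-v_3)$ lie on the boundary, so the cosines may cancel as they do in Example~\ref{ex:square}.

\section{At most two pairs of corners}\label{sec:corners}

For general corners there is no relation such as $v_3=v_2-v_1$ to start from. We show that the shift principle creates one: the set $S$ must be so large that the corners generate a lattice, and a parity argument in this lattice replaces the relation.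

\begin{proof}[Proof of Theorem~\ref{thm:corners}]
Let $A$ be a Tur\'an body; we may assume $m\ge2$. Let $\mu$ and $S$ be as in Corollary~\ref{cor:planar}. Then $S\ne\emptyset$, and by Lemma~\ref{lem:shift},
\begin{equation}\label{eq:shiftS}
e^{-iy\cdot\xi}\text{ is not constant on }S\text{ for any }y\in U\setminus\{0\}.
\end{equation}

\emph{Step 1: $S-S$ spans $\mathbb{R}^2$.} Otherwise some unit vector $e$ is orthogonal to $S-S$. Then $e\cdot\xi$ is constant on $S$, and $y=te$ with small $t>0$ contradicts \eqref{eq:shiftS}.

\emph{Step 2: $\Gamma=\sum_{j=1}^m\mathbb{Z}v_j$ is a lattice of rank $2$.} By Step 1 there are linearly independent $\zeta_1,\zeta_2\in\frac1\pi(S-S)$, and $\zeta_i\cdot v_j\in\mathbb{Z}$ for all $i,j$. So $\Gamma$ is a subgroup of the lattice $\{x:\ \zeta_1\cdot x,\ \zeta_2\cdot x\in\mathbb{Z}\}$. A line through the origin meets $\partial A$ in one pair of opposite points and $v_1\ne\pm v_2$, so $v_1,v_2$ are linearly independent and $\Gamma$ has rank $2$.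

\emph{Step 3: $\Gamma\cap\operatorname{int}A=\{0\}$.} On $S$ we have $e^{-2iv_j\cdot\xi}=-1$. Hence for $\gamma=\sum a_jv_j\in\Gamma$ the function $e^{-2i\gamma\cdot\xi}$ equals the constant $(-1)^{\sum a_j}$ on $S$. By \eqref{eq:shiftS}, $2\gamma\notin U$ unless $\gamma=0$. In particular the nonzero points $v_1\pm v_2\in\Gamma$ are not in $\operatorname{int}A$, which is the statement for $m=2$.

\emph{Step 4: $m\le2$.} Suppose $m\ge3$. The points $\frac12v_j$ and $\frac12(v_i-v_j)$, $i\ne j$, are nonzero and lie in $\operatorname{int}A$, so by Step 3 they are not in $\Gamma$. Thus $v_1,v_2,v_3$ represent distinct nonzero elements of $\Gamma/2\Gamma\cong(\mathbb{Z}/2)^2$. This group has exactly three nonzero elements and their sum is zero, so $v_1+v_2+v_3=2\gamma$ with $\gamma=\sum a_jv_j$, $a_j\in\mathbb{Z}$. For $\xi\in S$ we have $2\gamma\cdot\xi=\sum a_j(2v_j\cdot\xi)\in\pi\mathbb{Z}$, while $(v_1+v_2+v_3)\cdot\xi\in\frac{3\pi}2+\pi\mathbb{Z}$. This is a contradiction.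
\end{proof}

\begin{remark}
The conclusion of Corollary~\ref{cor:planar} cannot exclude more than Step 3 does when $m\le2$. Let $m=2$ and $\Gamma\cap\operatorname{int}A=\{0\}$. Then $S$ is a coset of $\Lambda^*$ for $\Lambda=2\Gamma$, and $\Lambda\cap U=\{0\}$, so by \eqref{eq:poisson} the counting measure on $S$ times $|A|/\operatorname{covol}(\Lambda)$ satisfies \eqref{eq:limit}. For $m=1$ the same construction works with an auxiliary vector $v_2\perp v_1$ longer than every point of $A$. This does not decide whether such bodies are Tur\'an.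
\end{remark}

\section{Tur\'an bodies are nowhere dense}\label{sec:dense}

Throughout this section $d\ge2$. We must show that the Tur\'an bodies form a closed set and that its complement is dense.

\subsection{Closedness}
Let $A_n\to A$ in the Hausdorff metric, and let $B(0,a)\subset A$, so that the support function $h_A(u)=\max_{x\in A}x\cdot u$ is at least $a$ on unit vectors. The Hausdorff distance of two convex bodies is the supremum of $|h_{A_n}-h_A|$ over unit vectors. If it is at most $\epsilon a$, then $(1-\epsilon)h_A\le h_{A_n}\le(1+\epsilon)h_A$, that is, $(1-\epsilon)A\subset A_n\subset(1+\epsilon)A$. Both $A\mapsto T(U_A)$ and $A\mapsto|A|$ are finite, monotone and homogeneous of degree $d$, so both are continuous, and the set where they agree is closed.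

\subsection{A body with $d+1$ pairs of conical points}\label{sub:construction}
Fix a symmetric convex body $A_*$ and $0<\epsilon_*<1$. We construct a body $A$ that is not Tur\'an with $(1-\epsilon_*)A_*\subset A\subset(1+\epsilon_*)A_*$. The role of the corners is played by points near which $A$ looks like a circular cone. The common zeros of $d$ cosines with linearly independent frequencies form a coset of a lattice; one more cosine, whose frequency is rationally independent of the others, leaves at most one point, and this contradicts the shift principle.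

\emph{Smoothing.} Let $g$ be the norm with unit ball $A_*$, and let $F_0=g*\beta_\tau+\tau|x|^2$. The function $g*\beta_\tau$ is smooth, even and convex, and $|g*\beta_\tau-g|\le C\tau$ because $g$ is Lipschitz. So $F_0$ is smooth and even with $\operatorname{Hess}F_0\ge2\tau I$. Fix $\tau$ so small that $|F_0-g|\le\epsilon_*/2$ on $2A_*$, and let $A_0=\{F_0\le1\}$, to which Lemma~\ref{lem:sublevel} applies. For $x\in\partial A_0$ convexity gives $\nabla F_0(x)\cdot x\ge F_0(x)-F_0(0)>0$, so $\partial A_0$ is a smooth hypersurface.

\emph{The points.} Choose linearly independent $v_1,\dots,v_d\in\partial A_0$ by rescaling a basis. We want $v_{d+1}=\sum_{i\le d}\alpha_iv_i\in\partial A_0$ with $1,\alpha_1,\dots,\alpha_d$ linearly independent over $\mathbb{Q}$. The points to avoid lie on the countably many affine hyperplanes $n_0+\sum n_i\alpha_i=0$ with $n_i\in\mathbb{Z}$ and $(n_1,\dots,n_d)\ne0$. No hyperplane $\{x\cdot\nu=c\}$ contains a nonempty relatively open subset of $\partial A_0$. Indeed, at each of the infinitely many points of such a subset $\nabla F_0$ would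 be parallel to $\nu$, so each would maximize or minimize $x\cdot\nu$ on $A_0$; but the maximizer and the minimizer are unique, because midpoints of distinct points of $A_0$ are interior. By the Baire category theorem the hyperplanes do not cover $\partial A_0$, so $v_{d+1}$ exists. The points $\pm v_1,\dots,\pm v_{d+1}$ are distinct.

\emph{The cones.} Let
\[
N(x)=\sum_{j=1}^{d+1}\big(|x-v_j|+|x+v_j|\big),
\]
an even convex function with a conical singularity at each $\pm v_j$. Adding $\varepsilon N$ to $F_0$ would move the level set off these points, so we correct the values: choose an even $q\in C_c^\infty(\mathbb{R}^d)$ with $q(\pm v_j)=N(v_j)$ and put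
\[
F=F_0+\varepsilon(N-q),\qquad A=\{F\le1\}.
\]
Fix $\varepsilon>0$ so small that $\operatorname{Hess}(F_0-\varepsilon q)\ge\tau I$ and $\varepsilon|N-q|\le\epsilon_*/2$ on $2A_*$. Then $F$ is even, strictly convex, tends to infinity, is smooth off $\{\pm v_j\}$, and satisfies $F(\pm v_j)=1$ and $|F-g|\le\epsilon_*$ on $2A_*$. In particular $F(0)<1$. By Lemma~\ref{lem:sublevel}, $A$ is a symmetric convex body with $\pm v_j\in\partial A$ and $v_i\pm v_j\in U_A$ for $i\ne j$. If $g(x)\le1-\epsilon_*$, then $F(x)\le1$. If $1+\epsilon_*<g(x)\le2$, then $F(x)>1$, and since $A$ is convex and contains $0$, it has no point with $g(x)>2$ either. So $A$ lies between $(1-\epsilon_*)A_*$ and $(1+\epsilon_*)A_*$.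

\subsection{Local structure and the choice of direction}\label{sub:local}
Near $v_j$ all terms of $F$ except $\varepsilon|x-v_j|$ are smooth, so
\begin{equation}\label{eq:local}
F(v_j+y)=1+g_j\cdot y+\varepsilon|y|+\ell_j(y)
\end{equation}
with $g_j\in\mathbb{R}^d$ and $\ell_j$ smooth near $0$, vanishing there to second order. A convex function satisfies $F(v+y)\ge F(v)+F'(v;y)$, where $F'(v;y)$ is the one-sided directional derivative. Hence
\begin{equation}\label{eq:cone}
F(v_j+y)\ge1+g_j\cdot y+\varepsilon|y|\qquad\text{for all }y\in\mathbb{R}^d .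
\end{equation}
With $y=-v_j$ this gives $g_j\cdot v_j\ge1-F(0)+\varepsilon|v_j|>\varepsilon|v_j|$, so $|g_j|>\varepsilon$. The set
\[
C_j=\{y:\ g_j\cdot y+\varepsilon|y|\le0\}
\]
is therefore a circular cone with nonempty interior and axis $-g_j$. We attach to it the quadratic form
\[
Q_j(w)=(w\cdot g_j)^2-(|g_j|^2-\varepsilon^2)\,w\cdot w,\qquad w\in\mathbb{C}^d,
\]
whose null vectors include the normals of the cone. Indeed, at a point of $\partial C_j\setminus\{0\}$ in the unit direction $u$ we have $g_j\cdot u=-\varepsilon$, and the gradient $\nu=g_j+\varepsilon u$ of the defining function satisfies $\nu\cdot g_j=|\nu|^2=|g_j|^2-\varepsilon^2$, so $\nu\neq0$ and $Q_j(\nu)=0$.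

As in the plane, we choose a direction whose maximizer is a singular point: $\theta=g_1/|g_1|$.

\begin{lemma}\label{lem:transversal}
At every point of $\partial A\setminus\{\pm v_j\}$ the gradient $\nabla F$ is not a multiple of $\theta$. Moreover $Q_j(\theta)\ne0$ for all $j$, so at every point of $\partial C_j\setminus\{0\}$ the gradient of $g_j\cdot y+\varepsilon|y|$ is not a multiple of $\theta$.
\end{lemma}

\begin{proof}
By \eqref{eq:cone}, $g_1\cdot(x-v_1)\le-\varepsilon|x-v_1|$ for $x\in A$, so $v_1$ is the only maximizer of $x\cdot\theta$ on $A$ and $-v_1$ is the only minimizer. At a point $x\in\partial A\setminus\{\pm v_j\}$ convexity gives $\nabla F(x)\cdot(z-x)\le F(z)-1$ for all $z$. With $z=0$ this shows $\nabla F(x)\ne0$, and with $z\in A$ it shows that $x$ maximizes $z\cdot\nabla F(x)$ on $A$. If $\nabla F(x)$ were a multiple of $\theta$, then $x=\pm v_1$, which is excluded.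

We have $Q_1(\theta)=\varepsilon^2>0$. Let $j\ne1$ and suppose $Q_j(\theta)\ge0$. Then $G=(\theta\cdot g_j)\theta$ satisfies $|G|^2\ge|g_j|^2-\varepsilon^2>0$ and $|g_j-G|^2=|g_j|^2-(\theta\cdot g_j)^2\le\varepsilon^2$. By \eqref{eq:cone}, $F(v_j+y)\ge1+G\cdot y$, so $v_j$ maximizes $x\cdot G$ on $A$. As $G$ is a nonzero multiple of $\theta$, this forces $v_j=\pm v_1$, which is false. So $Q_j(\theta)<0$.
\end{proof}

\subsection{Fourier asymptotics at conical points}

\begin{proposition}\label{prop:conical}
For this $A$ and $\theta$, \eqref{eq:asym} holds with $m=d+1$ and some nonzero $c_1,\dots,c_{d+1}$.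
\end{proposition}

Away from the conical points we integrate by parts as often as we like, along a vector field tangent to the boundary, so that no boundary terms appear. Near a conical point we cut into dyadic shells and rescale each to unit size, where $A$ becomes a small perturbation of the cone $C_j$. For this the estimate must be stable under perturbation of the domain.

\begin{lemma}\label{lem:nonstat}
Let $\Omega\subset\mathbb{R}^d$ be open, $K\subset\Omega$ compact, $l\ge1$, and let $G_0\in C^\infty(\Omega)$ be real with $\nabla G_0$ not a multiple of $\theta$ at any point of $K\cap\{G_0=0\}$. There are $\sigma,C>0$ with the following property. If $G\in C^\infty(\Omega)$ is real with $|\partial^\alpha(G-G_0)|\le\sigma$ on $\Omega$ for $|\alpha|\le l+1$, if $a$ is smooth with support in $K$, if $|\omega-\theta|\le\sigma$ and $t>0$, then with $D=\{G\le0\}$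
\[
\Big|\int_Da(z)e^{-it\omega\cdot z}\,dz\Big|\le C\,t^{-l}\max_{|\alpha|\le l}\sup_{D}|\partial^\alpha a| .
\]
\end{lemma}

\begin{proof}
Let $Z=K\cap\{G_0=0\}$. Choose $c>0$ and an open set $V\supset Z$ with compact closure in $\Omega$ on which $|\nabla G_0|\ge2c$ and $1-(\theta\cdot n_0)^2\ge2c$, where $n_0=\nabla G_0/|\nabla G_0|$. Choose $\zeta\in C_c^\infty(V)$ with $0\le\zeta\le1$ and $\zeta=1$ on an open set $V'\supset Z$. On the compact set $K\setminus V'$ the function $|G_0|$ has a positive minimum. So if $\sigma\le c/2$ is small enough, then $K\cap\{G=0\}\subset V'$, and on $V$ we have $|\nabla G|\ge c$ and $1-(\theta\cdot n)^2\ge c$ for $n=\nabla G/|\nabla G|$. The vector field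
\[
X=\theta-\zeta\,(\theta\cdot n)\,n
\]
is smooth on $\Omega$, satisfies $|X|\le1$ and $X\cdot\theta\ge c$, hence $X\cdot\omega\ge c/2$, and $X\cdot n=0$ on $K\cap\{G=0\}$. Its derivatives up to order $l$ are bounded independently of $G$. Since $e^{-it\omega\cdot z}=i\,(t\,X\cdot\omega)^{-1}X\cdot\nabla e^{-it\omega\cdot z}$, the divergence theorem gives
\[
\int_Da\,e^{-it\omega\cdot z}\,dz=-\frac it\int_D\operatorname{div}\Big(\frac{aX}{X\cdot\omega}\Big)e^{-it\omega\cdot z}\,dz,
\]
with no boundary term because $X$ is tangent to $\partial D$ on $K$. The new amplitude is again supported in $K$. After $l$ steps the amplitude is bounded on $D$ by a constant times the derivatives of $a$ up to order $l$ at the same point.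
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:conical}]
Let $\chi\in C_c^\infty(\mathbb{R}^d)$ be real and radial, equal to $1$ on $B(0,\frac12)$ and supported in $\overline{B(0,1)}$. Put $\kappa(z)=\chi(z)-\chi(2z)$, which is supported in the shell $K=\{\frac14\le|z|\le1\}$. Telescoping gives, for $z\ne0$ and with bounded partial sums,
\begin{equation}\label{eq:dyadic}
\sum_{k\ge0}\kappa(2^kz)=\chi(z),\qquad\sum_{k\in\mathbb{Z}}\kappa(2^kz)=1 .
\end{equation}
When $t$ runs over a set $\{2^{-k}t_0:k\in\mathbb{Z}\}$, we have for every $Y>0$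
\begin{equation}\label{eq:geom}
\sum_{t\le Y}t^d\le2Y^d,\qquad\sum_{t>Y}t^{-1}\le2/Y .
\end{equation}
Let $\eta=R\theta+\xi=R\omega$ with $|\xi|\le M$ and $\omega=\theta+\xi/R$.

\emph{Step 1: rescaled shells.} Fix $j$ and drop it from the notation. On $\Omega=\{\frac18<|z|<2\}$ put $G_0(z)=g\cdot z+\varepsilon|z|$ and $G_s(z)=G_0(z)+s^{-1}\ell(sz)$ for small $s>0$. By \eqref{eq:local}, $\{G_s\le0\}=s^{-1}(A-v)\cap\Omega$, and $\{G_0\le0\}=C\cap\Omega$. We have $\partial^\alpha(G_s-G_0)(z)=s^{|\alpha|-1}(\partial^\alpha\ell)(sz)=O(s)$ on $\Omega$ for every $\alpha$: for $|\alpha|\le1$ because $\ell$ vanishes to second order, and for $|\alpha|\ge2$ because of the power of $s$. By Lemma~\ref{lem:transversal}, Lemma~\ref{lem:nonstat} applies to $G_0$ with $l=d+1$. So there are $r,\sigma,C_1>0$, the same for all $j$, such that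
\[
J(t,s,\omega)=\int_{\{G_s\le0\}}\kappa(z)e^{-it\omega\cdot z}\,dz
\]
satisfies
\begin{equation}\label{eq:Jbound}
|J(t,s,\omega)|\le C_1\min(1,t^{-d-1})\qquad(t>0,\ 0\le s\le r,\ |\omega-\theta|\le\sigma).
\end{equation}
We also take $r$ so small that the balls $\overline{B(\pm v_j,r)}$ are disjoint.

\emph{Step 2: localization.} Let $a=\chi_*\cdot\big(1-\sum_{\pm,j}\chi((x\mp v_j)/r)\big)$, where $\chi_*\in C_c^\infty$ equals $1$ near $A$. Its support is a compact subset of $\mathbb{R}^d\setminus\{\pm v_j\}$, where $F$ is smooth. Lemmas~\ref{lem:transversal} and~\ref{lem:nonstat}, with $G=G_0=F-1$, give $\int_Aa\,e^{-i\eta\cdot x}dx=O(R^{-d-1})$ uniformly in $|\xi|\le M$. The piece at $v_j$ equals $e^{-iv_j\cdot\eta}I_j$ with $I_j=\int_{A-v_j}\chi(y/r)e^{-i\eta\cdot y}\,dy$, and the substitution $x\mapsto-x$ shows that the piece at $-v_j$ is its complex conjugate. Therefore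
\[
R^d\,\widehat 1_A(\eta)=\sum_{j=1}^{d+1}2\operatorname{Re}\big(R^dI_j\,e^{-iv_j\cdot\eta}\big)+O(R^{-1}),
\]
and it remains to show that $R^dI_j$ tends to a constant $c_j\ne0$, uniformly in $|\xi|\le M$. Again we drop $j$.

\emph{Step 3: the constant.} The candidate is the divergent integral $\int_Ce^{-i\theta\cdot z}dz$, which we define by Abel summation. Let $e=-g/|g|$ and $a_0=\varepsilon/|g|\in(0,1)$, so that $C=\{z:\ e\cdot z\ge a_0|z|\}$. Write $\Phi(w)=\int_Ce^{-w\cdot z}dz$ for those $w\in\mathbb{C}^d$ for which the integral converges absolutely; this includes $w=\delta e+i\theta$ with $\delta>0$. For $t_0>0$, the second identity in \eqref{eq:dyadic} and the substitution $z\mapsto tz$ give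
\[
\Phi(\delta e+i\theta)=\sum_tt^d\int_C\kappa(z)e^{-\delta t\,e\cdot z}e^{-it\theta\cdot z}\,dz,\qquad t\in\{2^{-k}t_0:k\in\mathbb{Z}\}.
\]
On $C\cap K$ we have $e\cdot z\ge a_0/4$, so the derivatives of order at most $d+1$ of the amplitude $\kappa(z)e^{-\delta t\,e\cdot z}$ are bounded there by a constant times $(1+\delta t)^{d+1}e^{-\delta ta_0/4}$, which is bounded uniformly in $\delta t\ge0$. (This is why Lemma~\ref{lem:nonstat} measures the amplitude on $D$ only.) Hence the terms are at most $C_2\min(t^d,t^{-1})$ uniformly in $\delta$, which is summable by \eqref{eq:geom}. By dominated convergence the limit $c=\lim_{\delta\to0}\Phi(\delta e+i\theta)$ exists and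
\begin{equation}\label{eq:c}
c=\sum_{k\in\mathbb{Z}}(2^{-k}t_0)^dJ(2^{-k}t_0,0,\theta)\qquad\text{for every }t_0>0 .
\end{equation}

\emph{Step 4: $R^dI\to c$.} Put $s_k=2^{-k}r$ and $t_k=s_kR$. The first identity in \eqref{eq:dyadic} and the substitution $y=s_kz$ give $R^dI=\sum_{k\ge0}t_k^dJ(t_k,s_k,\omega)$. Subtract \eqref{eq:c} with $t_0=rR$:
\[
R^dI-c=\sum_{k\ge0}t_k^d\big(J(t_k,s_k,\omega)-J(t_k,0,\theta)\big)-\sum_{k<0}t_k^dJ(t_k,0,\theta).
\]
By \eqref{eq:Jbound} and \eqref{eq:geom} the last sum is at most $2C_1/(rR)$. Fix $Y\ge1$. In the first sum the terms with $t_k>Y$ contribute at most $4C_1/Y$. If $t_k\le Y$, then $s_k\le Y/R$ and $t_k|\omega-\theta|\le YM/R$. Since $|G_s-G_0|\le C_3s$ on $K$, the domains $\{G_{s_k}\le0\}$ and $C$ differ in $K$ only inside $K\cap\{|G_0|\le C_3Y/R\}$, so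
\[
|J(t_k,s_k,\omega)-J(t_k,0,\theta)|\le\|\kappa\|_\infty\Big(\big|K\cap\{|G_0|\le C_3Y/R\}\big|+|K|\,YM/R\Big).
\]
As $R\to\infty$ the sets on the right decrease to the null set $K\cap\partial C$, so the bound tends to $0$ independently of $k$ and $\xi$, and by \eqref{eq:geom} so does the contribution of these terms. Thus $\limsup_{R\to\infty}\sup_{|\xi|\le M}|R^dI-c|\le4C_1/Y$ for every $Y$.

\emph{Step 5: $c\ne0$.} We compute the Laplace transform of the cone. Write vectors as $z=(z_1,z')$ with $z_1=e\cdot z$ and $z'\perp e$, and let $b_0=\varepsilon/\sqrt{|g|^2-\varepsilon^2}$. Then $C=\{z_1\ge b_0|z'|\}$ and $Q(w)=(|g|^2-\varepsilon^2)(b_0^2w_1^2-w'\cdot w')$. The substitution $z=(b_0y_1,y')$ maps the Lorentz cone $\mathcal L=\{y_1\ge|y'|\}$ onto $C$, so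
\[
\Phi(w)=b_0\int_{\mathcal L}e^{-\widetilde w\cdot y}\,dy,\qquad\widetilde w=(b_0w_1,w').
\]
Let $w$ be real with $\widetilde w_1>|\widetilde w'|$. After a rotation in $y'$, which preserves $\mathcal L$, we have $\widetilde w=\varrho(\cosh\phi,\sinh\phi,0,\dots,0)$ with $\varrho^2=b_0^2w_1^2-|w'|^2$, $\varrho>0$. The map $\Theta$ that sends $(y_1,y_2)$ to $(y_1\cosh\phi-y_2\sinh\phi,\ y_2\cosh\phi-y_1\sinh\phi)$ and fixes the other coordinates has determinant $1$. It preserves $y_1^2-|y'|^2$, and it and its inverse keep $y_1\ge0$ on $\mathcal L$ because $|y_2\sinh\phi|\le y_1\cosh\phi$ there; so $\Theta\mathcal L=\mathcal L$. Finally $\widetilde w\cdot\Theta y=\varrho y_1$. Hence $\Phi(w)=b_0\varrho^{-d}\int_{\mathcal L}e^{-y_1}dy$, that is,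
\begin{equation}\label{eq:laplace}
\Phi(w)^2\,Q(w)^d=\gamma_0
\end{equation}
with a constant $\gamma_0>0$ that does not depend on $w$. Fix $\delta>0$ and put $w=\delta e+\lambda\theta$, $\lambda\in\mathbb{C}$. On $C$ we have $\operatorname{Re}(w\cdot z)\ge(\delta a_0-|\operatorname{Re}\lambda|)|z|$, so the left side of \eqref{eq:laplace} is holomorphic in the strip $|\operatorname{Re}\lambda|<\delta a_0$. It equals $\gamma_0$ for real $\lambda$ near $0$, hence on the whole strip by the identity theorem, and in particular at $\lambda=i$. Letting $\delta\to0$ and using $Q(i\theta)=-Q(\theta)$, we obtain $c^2(-Q(\theta))^d=\gamma_0>0$. So $c\ne0$.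
\end{proof}

\subsection{End of the proof of Theorem~\ref{thm:dense}}
Suppose that the body $A$ of Section~\ref{sub:construction} is Tur\'an. By Proposition~\ref{prop:conical}, Proposition~\ref{prop:limit} applies along any sequence $R_k\to\infty$ for which the phases converge, and yields $\mu\ne0$. Let $\xi,\xi'\in\operatorname{supp}\mu$. By \eqref{eq:zeros}, $(\xi-\xi')\cdot v_j=\pi k_j$ with $k_j\in\mathbb{Z}$ for $1\le j\le d+1$. From $v_{d+1}=\sum\alpha_iv_i$ we get $k_{d+1}=\sum_{i\le d}\alpha_ik_i$, so all $k_j$ vanish by the rational independence of $1,\alpha_1,\dots,\alpha_d$, and $\xi=\xi'$ because $v_1,\dots,v_d$ is a basis. Thus $\operatorname{supp}\mu$ is a single point, on which every function is constant, contrary to Lemma~\ref{lem:shift}. So $A$ is not a Tur\'an body. Since $(1-\epsilon_*)A_*\subset A\subset(1+\epsilon_*)A_*$, the Hausdorff distance from $A$ to $A_*$ is at most $\epsilon_*\max_{x\in A_*}|x|$, and $A_*$ and $\epsilon_*$ were arbitrary. The closed set of Tur\'an bodies therefore has dense complement, so it is nowhere dense. \qed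

\begin{thebibliography}{9}
\bibitem{KLM}
Mihail N. Kolountzakis, Nir Lev and M\'at\'e Matolcsi,
\emph{The Tur\'{a}n and Delsarte problems and their duals},
arXiv:2510.10172 (2025).
\end{thebibliography}
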